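\title{Continuity of the isoperimetric profile under a lower Ricci curvature bound}

\begin{abstract}
We prove that the isoperimetric profile of a connected complete Riemannian manifold of dimension $n\ge2$ with Ricci curvature bounded below is continuous, and locally H\"older continuous with exponent $1-1/n$. We assume neither a lower bound on the volume of unit balls nor the existence of isoperimetric regions. This answers a question raised in a paper of Nardulli and Pansu. The main tool is a covering argument that removes a small volume from an arbitrary set of finite perimeter, at a cost controlled by upper bounds on the volume and the overlap of balls. If isoperimetric regions exist for every volume, the profile is moreover locally Lipschitz and satisfies a sharp second-order differential inequality in the viscosity sense.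
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a connected complete Riemannian manifold of dimension $n$, and write $|E|$ for the volume of a measurable set $E\subset M$. A \emph{domain} is a smooth compact submanifold of $M$ of codimension $0$. The \emph{isoperimetric profile} of $M$ is the function
\[
I_M(v)=\inf\{\mathrm{area}(\partial D): D\text{ a domain},\ |D|=v\},\qquad 0<v<\mathrm{vol}(M).
\]
It measures the least area needed to enclose the volume $v$. Let $P(\Omega)$ denote the De Giorgi perimeter of a measurable set $\Omega$, recalled in Section~\ref{sec:perimeter}; for a domain it is the area of the boundary. An \emph{isoperimetric region} of volume $v$ is a set $\Omega$ of finite perimeter with $|\Omega|=v$ and $P(\Omega)=I_M(v)$, and $M$ \emph{admits isoperimetric regions of every volume} if one exists for each $v\in(0,\mathrm{vol}(M))$. In $\mathbf R^n$ balls are isoperimetric and $I(v)=n\omega_n^{1/n}v^{1-1/n}$, where $\omega_n$ is the volume of the unit ball. If $n=1$, then $M$ is a line or a circle and $I_M\equiv2$. \emph{From now on $n\ge2$.}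

Is $I_M$ continuous? To compare $I_M(v)$ with $I_M(w)$ for nearby volumes $w<v$, one takes a nearly optimal set for one volume and modifies it to reach the other. The two directions are not alike. Volume can be \emph{added} in a compact set fixed in advance: a set of volume at most $b<\mathrm{vol}(M)$ cannot fill a ball of volume larger than $b$, so it leaves room for a small ball there. Volume can be \emph{removed} only where the set is, and nearly optimal sets may lie far out, where the geometry degenerates.

\begin{example}\label{ex:thin}
On $M=\mathbf R\times S^1$ take the complete metric $dt^2+f(t)^2d\theta^2$ with $f(t)=(1+t^2)^{-1/2}$. Its curvature is $-f''/f=(1-2t^2)/(1+t^2)^2\ge-\frac12$, and its area is infinite since $\int^\infty f=\infty$. A unit ball centered at height $t$ has area at most $2\pi\int_{t-1}^{t+1}f$, which tends to $0$ as $t\to\infty$. Given $v>0$ and $T$, there is an annulus $[T,T']\times S^1$ of area $v$, and its boundary has length $2\pi(f(T)+f(T'))\to0$ as $T\to\infty$. Hence $I_M\equiv0$. No isoperimetric region exists, because a set of perimeter $0$ is null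 or has null complement. The nearly optimal annuli leave every compact set, and the area that they share with any unit ball tends to $0$.
\end{example}

Write $\mathrm{Ric}_M\ge k$ for $\mathrm{Ric}\ge k\,g$, where $g$ is the metric. A result of Nardulli and Flores (their Theorem~4.1) states that $I_M$ is continuous if
\begin{enumerate}
\item[(i)] $M$ admits isoperimetric regions of every volume,
\item[(ii)] $\mathrm{Ric}_M\ge k$ for some $k\in\mathbf R$, and
\item[(iii)] $M$ is noncollapsed, that is, $\inf_{x\in M}|B(x,1)|>0$.
\end{enumerate}
The question posed in \cite{NP} is whether (iii) can be removed: \emph{do} (i) \emph{and} (ii) \emph{imply that $I_M$ is continuous?} One may doubt it. The direct way to remove a volume $\varepsilon$ is to cut out one ball of radius about $\varepsilon^{1/n}$, at a cost of about $\varepsilon^{1-1/n}$ in area, and without (iii) even a unit ball may have volume far below $\varepsilon$. On the other hand, where balls have small volume their boundaries should have small area, so many cuts may be affordable. The second consideration wins, and hypothesis (i)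 is not needed either.

\begin{theorem}\label{thm:A}
Let $M$ be a connected complete Riemannian manifold of dimension $n\ge2$ with $\mathrm{Ric}_M\ge k$. Then $I_M$ is continuous. More precisely, $I_M$ is H\"older continuous with exponent $1-\frac1n$ on every compact interval contained in $(0,\mathrm{vol}(M))$.
\end{theorem}

Curvature enters the proof only through coverings of $M$ by balls of small volume and controlled overlap. Such coverings suffice on their own.

\begin{theorem}\label{thm:B}
Let $M$ be a connected complete Riemannian manifold of dimension $n\ge2$. Suppose that for each $j\in\mathbf N$ there are $\rho_j>0$, $N_j\ge1$, $\beta_j>0$ and a countable family $(x_i)$ in $M$ such that the balls $B(x_i,\rho_j)$ cover $M$, each point lies in at most $N_j$ of the balls $B(x_i,2\rho_j)$, and $|B(x_i,2\rho_j)|\le\beta_j$ for all $i$. If $N_j^2\beta_j(1+\rho_j^{-1})\to0$, then $I_M$ is continuous.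
\end{theorem}

Under both hypotheses (i) and (ii) more is true. To state a differential inequality for a function not known to be differentiable, we move the derivatives onto test functions. A $C^2$ function $\varphi$ defined near $v$ \emph{touches $u$ from below at $v$} if $\varphi\le u$ near $v$ and $\varphi(v)=u(v)$. An inequality such as \eqref{eq:main} below holds \emph{in the viscosity sense} if, for every $v$ and every $\varphi$ touching $u=I_M$ from below at $v$, it holds at $v$ with $\varphi(v),\varphi'(v),\varphi''(v)$ in place of $I_M,I_M',I_M''$. For a positive $C^2$ function $u$ this is the pointwise inequality, since $\varphi=u$ is allowed and since $\varphi'(v)=u'(v)$, $\varphi''(v)\le u''(v)$ at a contact point. A function $u$ is \emph{locally semiconcave} if on each compact interval $u(v)-\frac C2v^2$ is concave for some $C$, and \emph{twice differentiable} at a point if it has a second-order Taylor expansion there. The regular part of the boundary of an isoperimetric region has constant mean curvature $H$ (Section~\ref{sec:regularity}); we take the sum of the principal curvatures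 with respect to the outer normal, so that $H=(n-1)/r$ for a Euclidean ball of radius $r$.

\begin{theorem}\label{thm:C}
Let $M$ be as in Theorem~\ref{thm:A} and suppose that $M$ admits isoperimetric regions of every volume. Put $\psi=I_M^{\,n/(n-1)}$.
\begin{enumerate}
\item[(a)] $I_M>0$, and in the viscosity sense
\begin{equation}\label{eq:main}
I_M\,I_M''\le-k-\frac{(I_M')^2}{n-1}\qquad\text{on }(0,\mathrm{vol}(M));
\end{equation}
equivalently, $\psi''\le-\frac{kn}{n-1}\,\psi^{(2-n)/n}$ in the viscosity sense.
\item[(b)] $\psi$ is locally semiconcave, and concave if $k\ge0$. The profile $I_M$ is locally Lipschitz, has one-sided derivatives everywhere, and is twice differentiable almost everywhere.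
\item[(c)] If $\Omega$ is an isoperimetric region of volume $v$ with mean curvature $H$, then $(I_M)'_+(v)\le H\le(I_M)'_-(v)$.
\item[(d)] Inequality \eqref{eq:main} is sharp: equality holds identically in the simply connected space form of Ricci curvature $k$.
\end{enumerate}
\end{theorem}

The power $n/(n-1)$ is the one that makes the Euclidean profile linear. In Example~\ref{ex:thin} the profile vanishes, so the existence hypothesis cannot be dropped from (a).

Section~\ref{sec:perimeter} replaces domains by sets of finite perimeter, which can be cut and glued freely. Sections~\ref{sec:adding} and~\ref{sec:removing} add and remove volume; Lemma~\ref{lem:remove} is the heart of the paper. Theorems~\ref{thm:A} and~\ref{thm:B} follow in Section~\ref{sec:AB}. Section~\ref{sec:C} proves Theorem~\ref{thm:C} by testing the profile on the parallel sets of an isoperimetric region; Theorem~\ref{thm:A} is needed there to pass from (a) to (b).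

\section{Sets of finite perimeter}\label{sec:perimeter}

In Sections~\ref{sec:perimeter} and~\ref{sec:adding}, $M$ is any connected complete manifold. Balls $B(x,r)$ are open; closed bounded sets are compact by the Hopf--Rinow theorem. For $u\in L^1_{\mathrm{loc}}(M)$ the \emph{total variation} is
\[
|Du|(M)=\sup\Big\{\int_Mu\,\mathrm{div}X:\ X\text{ a smooth compactly supported vector field},\ |X|\le1\Big\},
\]
and the \emph{perimeter} of a measurable set $E$ is $P(E)=|D1_E|(M)$. It does not change when $E$ is modified by a null set. We use the following standard facts; $\mathcal H^{n-1}$ is the Hausdorff measure.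
\begin{enumerate}
\item[(P1)] The supremum is unchanged if Lipschitz fields $X$ are allowed (mollify in charts: the fields converge uniformly and their divergences converge in $L^1$). If $u$ is Lipschitz, $|Du|(M)=\int_M|\nabla u|$. If $D$ is a domain, $P(D)=\mathrm{area}(\partial D)$.
\item[(P2)] If $P(E)=0$, then $|E|=0$ or $|M\setminus E|=0$, because $M$ is connected.
\item[(P3)] (Coarea formula for total variation.) For $u\in L^1(M)$, $|Du|(M)=\int_{\mathbf R}P(\{u>\tau\})\,d\tau$.
\item[(P4)] (Coarea formula for Lipschitz functions.) For $f$ Lipschitz and $B$ Borel, $\int_B|\nabla f|=\int_{\mathbf R}\mathcal H^{n-1}(B\cap\{f=\tau\})\,d\tau$.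
\item[(P5)] If $|E|,|F|<\infty$, then $P(E\cup F)\le P(E)+P(F)$. Indeed, (P3) for $u=1_E+1_F$ gives $P(E\cup F)+P(E\cap F)=|Du|(M)\le P(E)+P(F)$.
\end{enumerate}

Cutting a set $E$ along a level set of a function creates new boundary. A given level may be expensive, but on average over a range of levels the cost is controlled by the volume of $E$ in that range.

\begin{lemma}[Slicing]\label{lem:slice}
Let $E$ have finite perimeter and finite volume, let $f:M\to\mathbf R$ be $1$-Lipschitz, and let $a<b$. There is $s\in(a,b)$ with
\[
P(E\cap\{f>s\})\le P(E)+\frac1{b-a}\,|E\cap\{a<f<b\}|.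
\]
The same holds with $\{f<s\}$ in place of $\{f>s\}$.
\end{lemma}

\begin{proof}
Let $\chi=\min\big(1,\max\big(0,\frac{f-a}{b-a}\big)\big)$ and $u=\chi1_E\in L^1(M)$. On the open set $\{a<f<b\}$ we have $|\nabla\chi|\le\frac1{b-a}$ almost everywhere. The rest of $M$ is the union of the level sets $\{\chi=0\}$ and $\{\chi=1\}$, on which $\nabla\chi=0$ almost everywhere. If $X$ is a smooth test field, then $\chi X$ is a Lipschitz one, so by (P1)
\[
\int_Mu\,\mathrm{div}X=\int_E\mathrm{div}(\chi X)-\int_E\langle\nabla\chi,X\rangle\le P(E)+\frac1{b-a}\,|E\cap\{a<f<b\}|.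
\]
Thus $|Du|(M)$ is at most the right-hand side. By (P3), $\int_0^1P(\{u>\tau\})\,d\tau=|Du|(M)$, so $P(\{u>\tau\})\le|Du|(M)$ for some $\tau\in(0,1)$. Since $\{u>\tau\}=E\cap\{f>a+\tau(b-a)\}$, the level $s=a+\tau(b-a)$ works. For the second statement apply the first to $-f$ on $(-b,-a)$.
\end{proof}

The sets produced by cutting and gluing are neither smooth nor compact. The next lemma allows us to use them as competitors.

\begin{lemma}\label{lem:relax}
For $0<v<\mathrm{vol}(M)$, $\ I_M(v)=\inf\{P(E):|E|=v,\ P(E)<\infty\}$.
\end{lemma}

\begin{proof}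
Domains are admissible on the right, so ``$\ge$'' holds. Let $|E|=v$ and $P(E)<\infty$; we show $I_M(v)\le P(E)$ by approximating $E$ by domains and then correcting their volumes.

\emph{Bounded sets.} Let $F$ be bounded with finite perimeter. By the standard approximation theorem, for instance \cite[Prop.~1.4]{MPPP}, there are $u_j\in C_c^\infty(M)$ with $u_j\to1_F$ in $L^1$ and $\int|\nabla u_j|\to P(F)$. Put $\eta_j=\|u_j-1_F\|_1^{1/2}+1/j$, which is below $\frac12$ for large $j$. By (P4), the levels $\tau\in(\eta_j,1-\eta_j)$ with $\mathcal H^{n-1}(\{u_j=\tau\})\le(1-2\eta_j)^{-1}\int|\nabla u_j|$ form a set of positive measure, so by Sard's theorem one of them, $\tau_j$, is a regular value. Then $F_j=\{u_j\ge\tau_j\}$ is a domain and $\limsup\mathrm{area}(\partial F_j)\le P(F)$. On $F_j\triangle F$ we have $|u_j-1_F|\ge\eta_j$, so $|F_j\triangle F|\le\|u_j-1_F\|_1/\eta_j\le\|u_j-1_F\|_1^{1/2}\to0$.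

\emph{General sets.} Fix $q\in M$. Lemma~\ref{lem:slice} with $f=d(q,\cdot)$ and $(a,b)=(j,2j)$ gives bounded sets $E^j=E\cap B(q,s_j)$, $s_j>j$, with $P(E^j)\le P(E)+v/j$ and $|E\setminus E^j|\to0$. Choose a domain $E_j$ with $|E_j\triangle E^j|\le1/j$ and $\mathrm{area}(\partial E_j)\le P(E^j)+1/j$. Then $|E_j\triangle E|\to0$ and $\limsup\mathrm{area}(\partial E_j)\le P(E)$.

\emph{Volume correction.} By (P2), $P(E)>0$, so there is a smooth compactly supported field $X$ with $c:=\int_E\mathrm{div}X>0$. Let $\Phi_t$ be its flow. Then $\frac d{dt}|\Phi_t(E_j)|=\int_{E_j}h_t$ with $h_t=(\mathrm{div}X\circ\Phi_t)\,\mathrm{Jac}\,\Phi_t$. The functions $h_t$ are supported in $\mathrm{spt}\,X$ and converge uniformly to $\mathrm{div}X$ as $t\to0$, and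
\[
\int_{E_j}h_t\ge c-\|\mathrm{div}X\|_\infty|E_j\triangle E|-|\mathrm{spt}\,X|\,\|h_t-\mathrm{div}X\|_\infty .
\]
So there is $t_0>0$ such that the derivative is at least $c/2$ for $|t|\le t_0$ and all large $j$. As $|E_j|\to v$, for large $j$ there is $t_j$ with $|\Phi_{t_j}(E_j)|=v$ and $|t_j|\le\frac2c\big||E_j|-v\big|\to0$. The maps $\Phi_t$ are $e^{C|t|}$-Lipschitz for some $C$, so the domains $\Phi_{t_j}(E_j)$ have boundary area at most $e^{(n-1)C|t_j|}\mathrm{area}(\partial E_j)$. Hence $I_M(v)\le P(E)$.
\end{proof}

\section{Adding volume}\label{sec:adding}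

We want to add to $E$ a ball of radius comparable to $\delta^{1/n}$ that contributes exactly the volume $\delta$. The ball must therefore have a definite fraction of its volume outside $E$, with a fraction that does not depend on $E$. A pigeonhole argument in a fixed compact set provides it. For $\rho>0$, a set is \emph{$\rho$-separated} if its points have mutual distances at least $\rho$. If such a set is maximal in $K\subset M$, the balls of radius $\rho$ around its points cover $K$, and the balls of radius $\rho/2$ are disjoint.

\begin{lemma}[Adding volume]\label{lem:add}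
Let $0<b<\mathrm{vol}(M)$. There are $\varepsilon_1>0$ and $C_1$, depending on $M$ and $b$, such that for each set $E$ of finite perimeter with $|E|\le b$ and each $0<\delta\le\varepsilon_1$ there is $E'\supset E$ with $|E'|=|E|+\delta$ and $P(E')\le P(E)+C_1\delta^{1-1/n}$.
\end{lemma}

\begin{proof}
The balls around a point $q$ exhaust $M$, so $|B(q,R)|\ge b+c$ for some $R$ and $c>0$. Let $K=\overline B(q,R)$, which is compact, and $W=|B(q,R+1)|$. By compactness there are $r_0\in(0,1)$, below the injectivity radius at every point of $K$, and $c_K,C_K>0$ such that $|B(y,s)|\ge c_Ks^n$ and $P(B(y,s))\le C_Ks^{n-1}$ for $y\in K$, $0<s\le r_0$. Put $c_2=c\,c_K/(2^nW)$, $\varepsilon_1=c_2r_0^n$ and $C_1=C_Kc_2^{-(n-1)/n}$.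

Given $E$ and $\delta$, let $r=(\delta/c_2)^{1/n}\le r_0$, and let $y_1,\dots,y_m$ be a maximal $r$-separated set in $K$. The disjoint balls $B(y_j,r/2)$ lie in $B(q,R+1)$, so $m\,c_K(r/2)^n\le W$. The balls $B(y_j,r)$ cover $K\setminus E$, whose volume is at least $c$, so some $j$ has $|B(y_j,r)\setminus E|\ge c/m\ge c_2r^n=\delta$. Spheres of radius at most $r_0$ around $y_j$ are null, so $s\mapsto|B(y_j,s)\setminus E|$ is continuous on $[0,r]$ and takes the value $\delta$ at some $s\le r$. Let $E'=E\cup B(y_j,s)$. By (P5), $P(E')\le P(E)+C_Kr^{n-1}=P(E)+C_1\delta^{1-1/n}$.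
\end{proof}

Starting from $E=\emptyset$, finitely many applications of the lemma with $b=v$ produce a set of volume $v$ and finite perimeter. By Lemma~\ref{lem:relax}, $I_M(v)<\infty$ for all $v\in(0,\mathrm{vol}(M))$. The constant $c_K$ is the only lower bound on volumes of balls in this paper, and it concerns a fixed compact set.

\section{Removing volume}\label{sec:removing}

\subsection{A thin cylinder}\label{sec:cylinder}

The idea is visible on the flat cylinder $M=\mathbf R\times(\mathbf R/\eta\mathbf Z)$ with coordinates $(x,\theta)$ and small girth $\eta$. Let $\Omega$ be a domain of area $w$ and let $0<\varepsilon<w/2$. A ball of radius $r$ has area at most $2r\eta$, so as $\eta\to0$ no ball of bounded radius contains the area $\varepsilon$. We make many cuts at a scale $\rho>0$ and use strips in place of balls: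
\[
T_i(s)=\{|x-2i\rho|<s\},\qquad V_i(s)=|\Omega\cap T_i(s)|,\qquad i\in\mathbf Z.
\]

\emph{One cut.} Let $\ell(x)$ be the length of the part of $\Omega$ on the circle at position $x$. For almost every $s$ the two circles bounding $T_i(s)$ are transverse to $\partial\Omega$, and removing $T_i(s)$ raises the perimeter by at most $\ell(2i\rho-s)+\ell(2i\rho+s)$. The integral of this quantity over $s\in(\rho,2\rho)$ is at most $V_i(2\rho)$. So some cut costs at most $V_i(2\rho)/\rho$, and it removes at least the area $V_i(\rho)$. The cost is measured on the large strip and the gain on the small one. If $\Omega$ avoids $T_i(\rho)$ but not $T_i(2\rho)$, these bounds promise no gain for the cost.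

\emph{Good strips.} Call $i$ good if $V_i(2\rho)\le4V_i(\rho)$ and bad otherwise. The strips $T_i(\rho)$ are disjoint and cover $M$ up to a null set, and each point lies in at most two of the strips $T_i(2\rho)$. Hence $\sum_{i\ \mathrm{bad}}V_i(\rho)\le\frac14\sum_iV_i(2\rho)\le\frac14\cdot2w$: the good strips $T_i(\rho)$ carry at least half of $\Omega$.

\emph{Many cuts.} Remove good strips one after another and stop when the removed area first reaches $\varepsilon$. Earlier cuts only decrease $\ell$, so each cut still costs at most $4V_i(\rho)/\rho$. The last cut removes at most $4\rho\eta$, so the total cost is at most $\frac4\rho(\varepsilon+4\rho\eta)$. For $\rho=\sqrt\varepsilon$ and $\eta\le\sqrt\varepsilon$ this is at most $20\sqrt\varepsilon$.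

At least $\varepsilon/(4\rho\eta)$ cuts are needed, a number that is unbounded as $\eta\to0$, but the ratio of cost to gain is at most $4/\rho$ whatever $\eta$ is. The argument used a bound on the overlap of the large strips, to find good strips, and an upper bound on their area, to control the overshoot at the last cut.

\subsection{The general lemma}

On a general manifold, balls replace strips and Lemma~\ref{lem:slice} replaces the function $\ell$. The small balls are no longer disjoint, which costs a second factor of the overlap constant.

\begin{lemma}[Removing volume]\label{lem:remove}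
Let $\rho>0$, $N\ge1$, $\beta>0$, and let $(x_i)$ be a countable family in $M$ such that the balls $B(x_i,\rho)$ cover $M$, each point lies in at most $N$ of the balls $B(x_i,2\rho)$, and $|B(x_i,2\rho)|\le\beta$ for all $i$. Let $\Omega$ have finite perimeter and finite volume $w$, and let $0<\varepsilon<w/2$. Then there is $\Omega'\subset\Omega$ with
\[
\varepsilon\le|\Omega|-|\Omega'|\le\varepsilon+\beta,\qquad P(\Omega')\le P(\Omega)+\frac{2N^2}\rho(\varepsilon+\beta).
\]
\end{lemma}

\begin{proof}
Put $V_i(s)=|\Omega\cap B(x_i,s)|$. Call $i$ \emph{good} if $V_i(2\rho)\le2N\,V_i(\rho)$ and \emph{bad} otherwise. Since $\sum_iV_i(2\rho)=\int_\Omega\sum_i1_{B(x_i,2\rho)}\le Nw$,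
\[
\sum_{i\ \mathrm{bad}}V_i(\rho)\le\frac1{2N}\sum_iV_i(2\rho)\le\frac w2 .
\]
The balls $B(x_i,\rho)$ cover $M$, so those with $i$ good cover a part of $\Omega$ of volume at least $w/2>\varepsilon$.

Enumerate the good indices as $i_1,i_2,\dots$ and set $\Omega_0=\Omega$. Given $\Omega_{l-1}\subset\Omega$ of finite perimeter, apply Lemma~\ref{lem:slice} to it with $f=d(x_{i_l},\cdot)$ and $(a,b)=(\rho,2\rho)$. This gives $s_l\in(\rho,2\rho)$ such that $\Omega_l=\Omega_{l-1}\cap\{f>s_l\}$ satisfies
\begin{equation}\label{eq:onecut}
P(\Omega_l)\le P(\Omega_{l-1})+\frac1\rho V_{i_l}(2\rho)\le P(\Omega_{l-1})+\frac{2N}\rho V_{i_l}(\rho).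
\end{equation}
Let $U_l=\bigcup_{h\le l}B(x_{i_h},\rho)$. The removed set $\Omega\setminus\Omega_l$ contains $\Omega\cap U_l$, whose volume increases with $l$ to a value larger than $\varepsilon$. So there is a first index $m$ with $|\Omega\setminus\Omega_m|\ge\varepsilon$; let $\Omega'=\Omega_m$. We have $|\Omega\setminus\Omega_{m-1}|<\varepsilon$ and $\Omega_{m-1}\setminus\Omega_m\subset B(x_{i_m},2\rho)$, hence $|\Omega\setminus\Omega'|\le\varepsilon+\beta$. Each point lies in at most $N$ of the balls $B(x_i,\rho)$, so summing \eqref{eq:onecut} gives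
\[
P(\Omega')-P(\Omega)\le\frac{2N}\rho\sum_{l\le m}V_{i_l}(\rho)\le\frac{2N^2}\rho\,|\Omega\cap U_m|\le\frac{2N^2}\rho\,|\Omega\setminus\Omega'|\le\frac{2N^2}\rho(\varepsilon+\beta).\qedhere
\]
\end{proof}

\subsection{Coverings under a lower Ricci bound}

Both $N$ and $\beta$ are upper bounds: $\beta$ on volumes of balls, and $N$, as we now see, on ratios of volumes of concentric balls. A lower Ricci bound controls exactly these quantities. Let $\mathrm{Ric}_M\ge k$, define $\lambda\ge0$ by $(n-1)\lambda^2=\max(-k,0)$, and let
\[
\mathcal V(r)=n\omega_n\int_0^r\Big(\frac{\sinh\lambda t}\lambda\Big)^{n-1}dt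
\]
be the volume of a ball of radius $r$ in the simply connected space form of curvature $-\lambda^2$ (read $\sinh(\lambda t)/\lambda$ as $t$ if $\lambda=0$). The Bishop--Gromov theorem states that, $M$ being complete, $r\mapsto|B(x,r)|/\mathcal V(r)$ is nonincreasing and tends to $1$ as $r\to0$. In particular $|B(x,r)|\le\mathcal V(r)$, which is Bishop's inequality. Set
\[
S=\frac{\sinh(9\lambda/2)}{9\lambda/2}\quad(S=1\text{ if }\lambda=0),\qquad N=9^nS^{n-1}.
\]

\begin{lemma}\label{lem:cover}
If $\mathrm{Ric}_M\ge k$ and $0<\rho\le1$, there is a family $(x_i)$ as in Lemma~\ref{lem:remove} with $N=9^nS^{n-1}$ and $\beta=\omega_nN\rho^n$.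
\end{lemma}

\begin{proof}
The function $z\mapsto\sinh(z)/z$ is increasing on $(0,\infty)$ with limit $1$ at $0$, so $t\le\sinh(\lambda t)/\lambda\le St$ for $0<t\le\frac92$, and $\omega_nr^n\le\mathcal V(r)\le\omega_nS^{n-1}r^n$ for $r\le\frac92$. Let $(x_i)$ be a maximal $\rho$-separated set in $M$. The balls $B(x_i,\rho)$ cover $M$, and the family is countable because the open balls $B(x_i,\rho/2)$ are disjoint and $M$ is separable.

Let $y\in M$ and let $J$ be the set of $i$ with $y\in B(x_i,2\rho)$. For $i\in J$ we have $B(x_i,\rho/2)\subset B(y,5\rho/2)\subset B(x_i,9\rho/2)$, so by Bishop--Gromov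
\[
|B(x_i,\rho/2)|\ge\frac{\mathcal V(\rho/2)}{\mathcal V(9\rho/2)}\,|B(x_i,9\rho/2)|\ge\frac1{9^nS^{n-1}}\,|B(y,5\rho/2)|.
\]
The balls on the left are disjoint subsets of $B(y,5\rho/2)$, whose volume is positive and finite, so $J$ has at most $N$ elements. Finally $|B(x_i,2\rho)|\le\mathcal V(2\rho)\le\omega_n2^nS^{n-1}\rho^n\le\omega_nN\rho^n$.
\end{proof}

\section{Continuity of the profile}\label{sec:AB}

With the covering of Lemma~\ref{lem:cover}, removing the volume $\varepsilon$ costs a constant times $\varepsilon/\rho+\rho^{n-1}$. The two terms balance at $\rho=\varepsilon^{1/n}$, where the cost has the same order $\varepsilon^{1-1/n}$ as the cost of adding volume. Lemma~\ref{lem:remove} may remove too much, and Lemma~\ref{lem:add} restores the excess.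

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $[a,b]\subset(0,\mathrm{vol}(M))$, let $\varepsilon_1,C_1$ be as in Lemma~\ref{lem:add} for $b$, let $N$ be as in Lemma~\ref{lem:cover}, and put $C_0=1+\omega_nN$ and $\varepsilon_0=\min(1,a/2,\varepsilon_1/C_0)$. Let $w<v$ in $[a,b]$ with $\varepsilon:=v-w<\varepsilon_0$, and let $\tau>0$.

\emph{Step 1: $I_M(v)\le I_M(w)+C_1\varepsilon^{1-1/n}$.} Take $E$ with $|E|=w$ and $P(E)\le I_M(w)+\tau$. Lemma~\ref{lem:add} with $\delta=\varepsilon\le\varepsilon_1$ gives a set of volume $v$ and perimeter at most $I_M(w)+\tau+C_1\varepsilon^{1-1/n}$. Apply Lemma~\ref{lem:relax} and let $\tau\to0$.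

\emph{Step 2: $I_M(w)\le I_M(v)+(2N^2C_0+C_1C_0)\,\varepsilon^{1-1/n}$.} Take $\Omega$ with $|\Omega|=v$ and $P(\Omega)\le I_M(v)+\tau$. Apply Lemmas~\ref{lem:cover} and~\ref{lem:remove} with $\rho=\varepsilon^{1/n}\le1$; here $\varepsilon<a/2\le v/2$ and $\varepsilon+\beta=C_0\varepsilon$. We obtain $\Omega'\subset\Omega$ with $|\Omega'|=v-\mu$, $\varepsilon\le\mu\le C_0\varepsilon$, and
\[
P(\Omega')\le P(\Omega)+\frac{2N^2}\rho\,C_0\varepsilon=P(\Omega)+2N^2C_0\,\varepsilon^{1-1/n}.
\]
If $\mu>\varepsilon$, add the volume $\delta=\mu-\varepsilon\le C_0\varepsilon\le\varepsilon_1$ by Lemma~\ref{lem:add}, at a cost of at most $C_1(C_0\varepsilon)^{1-1/n}\le C_1C_0\,\varepsilon^{1-1/n}$. The resulting set has volume $v-\varepsilon=w$. Apply Lemma~\ref{lem:relax} and let $\tau\to0$.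

So $|I_M(v)-I_M(w)|\le L|v-w|^{1-1/n}$ for $v,w\in[a,b]$ with $|v-w|<\varepsilon_0$, where $L=2N^2C_0+C_1C_0$. Thus $I_M$ is continuous, hence bounded, on $[a,b]$. For $|v-w|\ge\varepsilon_0$ the estimate holds with the constant $\varepsilon_0^{-(1-1/n)}\max_{[a,b]}I_M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $[a,b]$, $\varepsilon_1$ and $C_1$ as above. Since $N_j\ge1$, the hypothesis gives $\beta_j\to0$ and $N_j^2\beta_j/\rho_j\to0$. Let $j$ be so large that $\beta_j\le\varepsilon_1$, and let $w<v$ in $[a,b]$ with $\varepsilon=v-w<\min(\beta_j,a/2)$. Step~1 above uses no curvature bound and gives $I_M(v)\le I_M(w)+C_1\beta_j^{1-1/n}$. In the other direction, Lemma~\ref{lem:remove} removes from a nearly optimal set of volume $v$ a volume $\mu\in[\varepsilon,\varepsilon+\beta_j]$ at a cost of at most $2N_j^2(\varepsilon+\beta_j)/\rho_j\le4N_j^2\beta_j/\rho_j$, and Lemma~\ref{lem:add} restores $\mu-\varepsilon\le\beta_j$. With Lemma~\ref{lem:relax},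
\[
|I_M(v)-I_M(w)|\le4N_j^2\beta_j/\rho_j+C_1\beta_j^{1-1/n}.
\]
The right-hand side tends to $0$ as $j\to\infty$, because $n\ge2$. So $I_M$ is uniformly continuous on $[a,b]$.
\end{proof}

\section{The differential inequality}\label{sec:C}

Throughout this section $M$ satisfies the hypotheses of Theorem~\ref{thm:C}. Write $k=(n-1)\kappa$, and let $\mathrm{cs}$ and $\mathrm{sn}$ be the solutions of $y''+\kappa y=0$ with $\mathrm{cs}(0)=1$, $\mathrm{cs}'(0)=0$, $\mathrm{sn}(0)=0$, $\mathrm{sn}'(0)=1$.

\subsection{Space forms}

We begin with part (d), which shows where \eqref{eq:main} comes from. In the simply connected space form of Ricci curvature $k$, geodesic balls $B_r$ are isoperimetric. Let $A(r)=\mathrm{area}(\partial B_r)=n\omega_n\mathrm{sn}(r)^{n-1}$ and $V(r)=|B_r|$, so that $V'=A$ and $I(V(r))=A(r)$. Differentiating in $r$ gives $I'(V(r))=A'/A=(n-1)\,\mathrm{sn}'/\mathrm{sn}=H(r)$, the mean curvature of $\partial B_r$. Differentiating again gives $I''(V(r))\,A(r)=dH/dr$, that is,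
\[
I\,I''=(n-1)\Big(\frac{\mathrm{sn}''}{\mathrm{sn}}-\Big(\frac{\mathrm{sn}'}{\mathrm{sn}}\Big)^2\Big)=-k-\frac{H^2}{n-1}=-k-\frac{(I')^2}{n-1}.
\]
This proves (d). Here the parallel sets of an isoperimetric region are again isoperimetric. In general they are only competitors, and the Ricci bound gives only an upper bound for their area. Both losses go in the same direction and turn the equality into the inequality \eqref{eq:main}. Two difficulties remain: the boundary of an isoperimetric region may be singular, and the region may be unbounded, so that even the finiteness of the volume of its parallel sets needs a proof.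

\subsection{Regularity of isoperimetric regions}\label{sec:regularity}

Fix $v$, an isoperimetric region $\Omega$ of volume $v$, and $a=P(\Omega)=I_M(v)$. By (P2), $a>0$; this is the first claim in (a). By Lemma~\ref{lem:relax}, $\Omega$ minimizes perimeter among all sets of finite perimeter and volume $v$, so the regularity theory of \cite{GMT,Mo}, which is local, applies. After modifying $\Omega$ by a null set, the following holds.
\begin{enumerate}
\item[(R1)] $\Omega$ is open, $\partial\Omega$ is the support of the measure $|D1_\Omega|$ and has volume zero, and $\partial\Omega=\mathrm{Reg}\cup\mathrm{Sing}$. Here $\mathrm{Reg}$ is a smooth hypersurface with $\Omega$ locally on one side, and it has constant mean curvature $H$ with respect to the outer unit normal $\nu$. Moreover $\mathcal H^{n-1}(\mathrm{Sing})=0$ and $\mathcal H^{n-1}(\mathrm{Reg})=a$.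
\item[(R2)] If $p\in\partial\Omega$ lies on the boundary of a small geodesic ball $B$ with $B\subset\Omega$ or $B\cap\overline\Omega=\emptyset$, then $p\in\mathrm{Reg}$.
\end{enumerate}
For (R2), rescale $\Omega$ around $p$ in normal coordinates. Along a sequence of scales tending to $0$ the rescaled sets converge in $L^1_{\mathrm{loc}}$ to a perimeter-minimizing cone $C\subset\mathbf R^n$ with $0\in\partial C$. Since $\partial B$ is smooth at $p$, the rescaled copies of $B$ converge to a half-space, so $C$ or its complement, which is also minimizing, is contained in a half-space. Then $C$ is a half-space by \cite[Thm.~15.5]{Gi}, and by the $\varepsilon$-regularity theorem a boundary point with a half-space as a blow-up is regular. Property (R2) settles the first difficulty: the nearest boundary point to any point off $\partial\Omega$ is regular, so $\mathrm{Sing}$ plays no role for parallel sets.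

\subsection{Parallel sets}

Let $d_\Omega$ be the signed distance to $\partial\Omega$, equal to $-d(\cdot,\partial\Omega)$ in $\Omega$ and to $d(\cdot,\partial\Omega)$ in $M\setminus\Omega$. It is $1$-Lipschitz: if $x\in\Omega$ and $y\notin\Omega$, a minimizing geodesic from $x$ to $y$ meets $\partial\Omega$ at a point $z$, and $d(x,\partial\Omega)+d(y,\partial\Omega)\le d(x,z)+d(z,y)=d(x,y)$. Put
\[
\Omega_t=\{d_\Omega<t\},\qquad V(t)=|\Omega_t|,\qquad A(t)=\mathcal H^{n-1}(\{d_\Omega=t\}),
\]
so that $\Omega_0=\Omega$, $V(0)=v$, $A(0)=a$. The comparison function is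
\[
J(t)=f_0(t)^{n-1},\qquad f_0(t)=\mathrm{cs}(t)+\frac H{n-1}\,\mathrm{sn}(t).
\]
From $f_0(0)=1$, $f_0'(0)=\frac H{n-1}$, $f_0''(0)=-\kappa$ we get
\begin{equation}\label{eq:J}
J(0)=1,\qquad J'(0)=H,\qquad J''(0)=\frac{n-2}{n-1}H^2-k.
\end{equation}

\begin{proposition}\label{prop:parallel}
There is $t_0>0$ such that $V$ is finite and Lipschitz on $(-t_0,t_0)$, takes values in $(0,\mathrm{vol}(M))$, and
\begin{equation}\label{eq:sandwich}
I_M(V(t))\le V'(t)\le aJ(t)\qquad\text{for almost every }t\in(-t_0,t_0).
\end{equation}
\end{proposition}

\begin{proof}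
Choose $t_0>0$ with $f_0>0$ on $(-t_0,t_0)$, and let $0<|t|<t_0$. For $p\in\mathrm{Reg}$ put $F_s(p)=\exp_p(s\nu(p))$, and let $R_t=\{p\in\mathrm{Reg}:d(F_t(p),\partial\Omega)=|t|\}$, a relatively closed subset of $\mathrm{Reg}$.

\emph{Step 1: $\{d_\Omega=t\}\subset F_t(R_t)$.} Let $d_\Omega(y)=t$. By completeness there are a nearest point $p\in\partial\Omega$ and a unit-speed minimizing geodesic $\gamma:[0,|t|]\to M$ from $p$ to $y$. The ball $B(y,|t|)$ is connected and misses $\partial\Omega$, so it lies in $M\setminus\overline\Omega$ if $t>0$ and in $\Omega$ if $t<0$. For small $\sigma>0$ the ball $B(\gamma(\sigma),\sigma)$ is contained in $B(y,|t|)$ and has $p$ on its boundary, so $p\in\mathrm{Reg}$ by (R2). The function $d(\gamma(\sigma),\cdot)$ is smooth near $p$ and its restriction to $\mathrm{Reg}$ has a minimum at $p$, so $\gamma'(0)=\pm\nu(p)$. As $\gamma(\sigma)\in B(y,|t|)$, the sign is that of $t$. Hence $y=F_t(p)$ and $p\in R_t$.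

\emph{Step 2: $A(t)\le aJ(t)$.} Let $p\in R_t$, $\gamma(s)=F_s(p)$, and let $j(s)$ be the Jacobian of $F_s:\mathrm{Reg}\to M$ at $p$. The point $\gamma(s)$ is a \emph{focal point} of $\mathrm{Reg}$ along $\gamma$ if $j(s)=0$, and a normal geodesic does not minimize the distance to a hypersurface beyond a focal point. The arc of $\gamma$ between $0$ and $t$ realizes the distance from $F_t(p)$ to $\mathrm{Reg}$, so $j>0$ on the interval $Z$ with endpoints $0$ (included) and $t$ (excluded). For $s\in Z$ the map $F_s$ is an immersion near $p$ with unit normal $\gamma'(s)$, and its shape operator $U_s$ satisfies the Riccati equation $U'+U^2+R(\cdot,\gamma')\gamma'=0$, with $\theta:=\mathrm{tr}\,U=j'/j$ and $\theta(0)=H$. Taking the trace and using $\mathrm{tr}\,U^2\ge\theta^2/(n-1)$ and $\mathrm{Ric}(\gamma',\gamma')\ge k$ gives $\theta'\le-\frac{\theta^2}{n-1}-k$. For $f=j^{1/(n-1)}$ this reads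
\[
\frac{f''}f=\frac{\theta'}{n-1}+\frac{\theta^2}{(n-1)^2}\le-\kappa,\qquad f(0)=1,\quad f'(0)=\frac H{n-1}.
\]
The function $Q=f'f_0-ff_0'$ has $Q(0)=0$ and $Q'=(f''+\kappa f)f_0\le0$ on $Z$. So $(f/f_0)'=Q/f_0^2$ is $\le0$ for $s>0$ and $\ge0$ for $s<0$. In both cases $f/f_0\le1$ on $Z$, and by continuity $j(t)\le J(t)$. By Step~1 and the area formula, $A(t)\le\mathcal H^{n-1}(F_t(R_t))\le\int_{R_t}j\le aJ(t)$.

\emph{Step 3: volume.} Let $y\notin\partial\Omega$ be a point of differentiability of $d_\Omega$. Along the geodesic of Step~1, $d_\Omega$ changes at unit rate, so $|\nabla d_\Omega(y)|=1$. As $\partial\Omega$ is null, $|\nabla d_\Omega|=1$ almost everywhere, and (P4) gives $|\{s\le d_\Omega<s'\}|=\int_s^{s'}A$ for $s<s'$. Therefore $V(t)=v+\int_0^tA$ for $|t|<t_0$. By Step~2, $V$ is finite and Lipschitz, even if $\Omega$ is unbounded, and $V'=A\le aJ$ almost everywhere. After shrinking $t_0$, $V$ takes values in $(0,\mathrm{vol}(M))$.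

\emph{Step 4: perimeter.} For $-t_0<s<s'<t_0$ let $u=\max\big(0,s'-\max(d_\Omega,s)\big)$. It is bounded, Lipschitz, and vanishes outside $\Omega_{s'}$, so $u\in L^1(M)$. Moreover $|\nabla u|=1$ almost everywhere on $\{s<d_\Omega<s'\}$ and $\nabla u=0$ almost everywhere else, and $\{u>\sigma\}=\Omega_{s'-\sigma}$ for $0<\sigma<s'-s$. The level set $\{d_\Omega=s\}$ is null because $A(s)<\infty$. By (P1) and (P3), $\int_s^{s'}P(\Omega_\tau)\,d\tau=V(s')-V(s)$. Since $s<s'$ are arbitrary, $P(\Omega_t)=V'(t)$ for almost every $t$, and Lemma~\ref{lem:relax} gives $I_M(V(t))\le V'(t)$.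
\end{proof}

\subsection{Proof of (a)}

In the space form we differentiated $I(V(r))=A(r)$ twice. Now we need the expansion of $V$ to second order, and Step~2 bounds $V'$ only from above. The test function supplies the lower bound. Let $\varphi$ touch $I_M$ from below at $v$. By \eqref{eq:sandwich},
\begin{equation}\label{eq:test}
\varphi(V(t))\le V'(t)\le aJ(t)\qquad\text{for almost every small }t,
\end{equation}
and $\varphi(V(t))\le aJ(t)$ for all small $t$, both sides being continuous. We alternate between integrating \eqref{eq:test} and inserting the result into it.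

Since $V$ is Lipschitz, $V(t)=v+O(t)$, so both bounds in \eqref{eq:test} are $a+O(t)$, and integration gives $V(t)=v+at+O(t^2)$. Inserting this and using \eqref{eq:J},
\[
a+\varphi'(v)\,at+O(t^2)=\varphi(V(t))\le aJ(t)=a+aHt+O(t^2)
\]
for both signs of $t$. As $a>0$, this forces $\varphi'(v)=H$. Now both bounds in \eqref{eq:test} equal $a+aHt+O(t^2)$, so $V(t)=v+at+\frac{aH}2t^2+O(|t|^3)$. Inserting this into $\varphi(V(t))\le aJ(t)$,
\[
a+H\Big(at+\frac{aH}2t^2\Big)+\frac12\varphi''(v)a^2t^2+o(t^2)\le a+aHt+\frac a2J''(0)t^2+o(t^2).
\]
The terms of order $t^2$ give $H^2+a\varphi''(v)\le\frac{n-2}{n-1}H^2-k$. With $a=\varphi(v)$ and $H=\varphi'(v)$ this is $\varphi(v)\varphi''(v)\le-k-\frac{\varphi'(v)^2}{n-1}$. Since $v$ is arbitrary, \eqref{eq:main} holds.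

Let $p=\frac n{n-1}$. The map $\varphi\mapsto\zeta=\varphi^p$ is a bijection between the functions touching $I_M$ from below at $v$ and those touching $\psi=I_M^{\,p}$ from below at $v$, since all of them are positive near $v$. As $p-1=\frac1{n-1}$ and $\frac{p-2}p=\frac{2-n}n$,
\[
\zeta''=p\,\varphi^{p-2}\Big(\varphi\varphi''+\frac{(\varphi')^2}{n-1}\Big),\qquad\varphi(v)^{p-2}=\psi(v)^{(2-n)/n}.
\]
So the inequality for $\varphi$ at $v$ holds if and only if $\zeta''(v)\le-kp\,\psi(v)^{(2-n)/n}$. This proves (a).

\subsection{Proof of (b)}

\begin{lemma}\label{lem:concave}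
Let $G$ be continuous on $[v_1,v_2]$, and suppose that $\zeta''(y)\le0$ whenever a $C^2$ function $\zeta$ touches $G$ from below at a point $y\in(v_1,v_2)$. Then $G$ is concave.
\end{lemma}

\begin{proof}
Otherwise there are $x_1<x<x_2$ in $[v_1,v_2]$ and an affine function $l$ with $l(x_i)=G(x_i)$ and $G(x)<l(x)$. Let $q(y)=l(y)+\theta(y-x_1)(y-x_2)$ with $\theta>0$ so small that $G(x)<q(x)$. The continuous function $G-q$ vanishes at $x_1,x_2$ and is negative at $x$, so its minimum $\mu$ on $[x_1,x_2]$ is attained at an interior point $y_0$. Then $q+\mu$ touches $G$ from below at $y_0$ and has second derivative $2\theta>0$, a contradiction.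
\end{proof}

Let $[v_1,v_2]\subset(0,\mathrm{vol}(M))$. By Theorem~\ref{thm:A}, $\psi$ is continuous, and it is positive, so $\psi\ge m>0$ on $[v_1,v_2]$. Put $C=p\max(-k,0)\,m^{(2-n)/n}$, which is $0$ if $k\ge0$. Since $\frac{2-n}n\le0$, part (a) gives $\zeta''(y)\le C$ for every $\zeta$ touching $\psi$ from below at $y\in(v_1,v_2)$. So $G(y)=\psi(y)-\frac C2y^2$ satisfies the hypotheses of Lemma~\ref{lem:concave} and is concave. Hence $\psi$ is locally semiconcave, and concave if $k\ge0$. A concave function on an open interval is locally Lipschitz, has one-sided derivatives everywhere and is twice differentiable almost everywhere (Aleksandrov's theorem). These properties pass from $G$ to $\psi$, and to $I_M=\psi^{1/p}$ because $z\mapsto z^{1/p}$ is smooth on $(0,\infty)$. This proves (b).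

\begin{remark}
Continuity cannot be dropped from Lemma~\ref{lem:concave}. Let $G=1$ on $(-\infty,0]$ and $G=0$ on $(0,\infty)$. No continuous function touches $G$ from below at $0$, and elsewhere $G$ is locally constant, so every contact has $\zeta''\le0$; yet $G$ is not concave. This $G$ is nonincreasing, so a jump of this kind is compatible with Step~1 of the proof of Theorem~\ref{thm:A}. It is Step~2, the removal of volume, that excludes it.
\end{remark}

\subsection{Proof of (c)}

By (b), $I_M$ is Lipschitz near $v$, so $I_M(V(t))\ge a-O(|t|)$. Then \eqref{eq:sandwich} gives $V'(t)=a+O(t)$ almost everywhere and $V(t)-v=at+O(t^2)$, which has the sign of $t$ for small $t\ne0$. By \eqref{eq:sandwich}, \eqref{eq:J} and continuity, $I_M(V(t))-I_M(v)\le aHt+O(t^2)$ for all small $t$. Divide by $V(t)-v$. For $t\downarrow0$ the divisor is positive and we get $(I_M)'_+(v)\le H$. For $t\uparrow0$ it is negative, the inequality reverses, and we get $(I_M)'_-(v)\ge H$. This proves (c) and completes the proof of Theorem~\ref{thm:C}.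

\begin{thebibliography}{9}

\bibitem{Gi} Giusti, \emph{Minimal Surfaces and Functions of Bounded Variation}.

\bibitem{GMT} Gonzalez, Massari, Tamanini, Indiana Univ. Math. J. 32 (1983).

\bibitem{MPPP} Miranda, Pallara, Paronetto, Preunkert, J. reine angew. Math. 613 (2007).

\bibitem{Mo} Morgan, Trans. AMS 355 (2003).

\bibitem{NP} Stefano Nardulli, Pierre Pansu, \emph{A discontinuous isoperimetric profile for a complete Riemannian manifold}, arXiv:1506.04892 (2015).

\end{thebibliography}
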